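
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Semi-orthogonal decompositions of irregular varieties\\ with nef and effective canonical bundle}


\begin{abstract}
It was conjectured that the derived category of a smooth projective variety with nef and effective canonical bundle and with $h^1(\mathcal O)\ge 1$ has no nontrivial semi-orthogonal decomposition. We disprove this in every dimension $n\ge 4$ and for every value $q\ge 1$ of $h^1(\mathcal O)$. The counterexamples are products $X\times M$, where $X$ is a threefold with $q(X)=0$ and with $K_X$ nef, big and effective, which contains a surface $Y$ whose structure sheaf is an exceptional object. We construct $X$ by resolving the quotient of a complete intersection by $(\mathbb Z/3)^3$; the exceptionality of $\mathcal O_Y$ is read off from the weights of monomials.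 We also show that a threefold with nef canonical bundle and $q\ge1$ carries no exceptional object.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $X$ be a smooth projective variety over $\mathbb C$ and let $D(X)$ be the bounded derived category of coherent sheaves on $X$. A \emph{semi-orthogonal decomposition} $D(X)=\langle\mathcal A,\mathcal B\rangle$ consists of two full triangulated subcategories such that $\operatorname{Hom}(B,A)=0$ for all $B\in\mathcal B$, $A\in\mathcal A$, and such that every $F\in D(X)$ sits in an exact triangle $B\to F\to A\to B[1]$ with $B\in\mathcal B$, $A\in\mathcal A$. It is \emph{nontrivial} if neither $\mathcal A$ nor $\mathcal B$ is zero. Put $q(X)=h^1(X,\mathcal O_X)=\dim\operatorname{Pic}^0(X)$. We call $K_X$ effective if $h^0(K_X)>0$.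

The simplest source of decompositions is an \emph{exceptional object}, that is, an object $E\in D(X)$ with $\operatorname{RHom}(E,E)=\mathbb C[0]$. If $\dim X\ge 1$, it always gives a nontrivial decomposition $D(X)=\langle E^\perp,\langle E\rangle\rangle$ (Lemma~\ref{lem:product} with $M$ a point). Let $n=\dim X\ge1$. Here are three ways in which exceptional objects arise or fail to arise.
\begin{itemize}
\item For a line bundle $L$ one has $\operatorname{RHom}(L,L)=R\Gamma(X,\mathcal O_X)$. So $L$ is exceptional if and only if $h^i(\mathcal O_X)=0$ for all $i>0$. This fails as soon as $q(X)\ge1$, and, since $h^n(\mathcal O_X)=h^0(K_X)$, also as soon as $K_X$ is effective.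
\item More generally, let $s$ be a nonzero section of $K_X$ and let $E$ be exceptional. Multiplication by $s$ is an element of $\operatorname{Hom}(E,E\otimes K_X)$, which is Serre dual to $\operatorname{Ext}^n(E,E)=0$. So $s$ annihilates all cohomology sheaves of $E$, and $E$ is supported on the zero divisor of $s$. When $K_X$ is effective, exceptional objects can live only on the base locus of $|K_X|$.
\item If $n\ge2$ and $X$ is the blow-up of a point, with exceptional divisor $P\cong\mathbb P^{n-1}$, then $\mathcal O_P$ is exceptional (Lemma~\ref{lem:divisor}). But $K_X$ is negative on lines in $P$.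
\end{itemize}
So it is natural to hope that the three conditions ``$K_X$ nef'', ``$K_X$ effective'' and ``$q(X)\ge1$'' together exclude decompositions.

\begin{conjecture}[posed in \cite{Lin}]\label{conj}
Let $X$ be a smooth projective variety. Assume that $K_X$ is nef and effective and that $q(X)\ge1$. Then $D(X)$ admits no nontrivial semi-orthogonal decomposition.
\end{conjecture}

\subsection{Where the conjecture is vulnerable}\label{ss:vulnerable}
Nefness cannot be dropped: blow up an abelian variety of dimension $n\ge2$ in a point; then $q=n$, $K=(n-1)P$ is effective, and $\mathcal O_P$ is exceptional. Effectivity cannot be dropped either, and the reason is instructive. Let $S$ be an Enriques surface and $\Gamma$ an elliptic curve. Since $q(S)=h^0(K_S)=0$, the sheaf $\mathcal O_S$ is exceptional. We shall see in Lemma~\ref{lem:product} that consequently $G\mapsto\mathcal O_S\boxtimes G$ embeds $D(\Gamma)$ into $D(S\times\Gamma)$ as one half of a nontrivial decomposition. Now $K_{S\times\Gamma}$ is numerically trivial, hence nef, and $q(S\times\Gamma)=1$; but $h^0(K_{S\times\Gamma})=h^0(K_S)h^0(K_\Gamma)=0$.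

In this example the irregularity comes from a factor on which the exceptional object does not live. The same construction with $S$ replaced by a variety $X$ of positive dimension with $K_X$ nef \emph{and effective} which carries an exceptional object would disprove the conjecture, whatever $q(X)$ is. So the task is to find such an $X$. We find one in dimension $3$, where the exceptional object is the structure sheaf of a surface in the base locus of $|K_X|$.

\subsection{Results}

\begin{theorem}\label{thm:threefold}
There is a smooth projective threefold $X$ with $K_X$ nef and big, $h^0(K_X)>0$ and $q(X)=0$, which contains a smooth connected surface $Y$ with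
\[
R\Gamma(Y,\mathcal O_Y)=\mathbb C,\qquad R\Gamma(Y,\mathcal O_X(Y)|_Y)=0 .
\]
Consequently $\mathcal O_Y\in D(X)$ is exceptional.
\end{theorem}

In particular, without the condition on $q$ the conclusion of the conjecture already fails for threefolds with $K_X$ nef, big and effective.

\begin{theorem}\label{thm:disproof}
For all $n\ge4$ and $q\ge1$ there is a smooth projective variety $V$ with $\dim V=n$, $q(V)=q$ and $K_V$ nef and effective, such that $D(V)$ has a nontrivial semi-orthogonal decomposition. If $(n,q)\ne(4,1)$, then $V$ can be chosen of general type.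
\end{theorem}

So Conjecture~\ref{conj} is false. For instance, the fourfold $X\times\Gamma$ with $\Gamma$ an elliptic curve is a counterexample. In dimension $3$ exceptional objects cannot provide counterexamples:

\begin{theorem}\label{thm:complement}
If $X$ is a smooth projective threefold with $K_X$ nef and $q(X)\ge1$, then $D(X)$ contains no exceptional object.
\end{theorem}

The blow-up of an abelian threefold in a point shows that nefness is needed in Theorem~\ref{thm:complement}, and Theorem~\ref{thm:threefold} shows that $q\ge 1$ is needed. We do not settle the conjecture in dimension $2$, nor whether in dimension $3$ there can be nontrivial decompositions that do not come from exceptional objects.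

Section~\ref{sec:general} contains two lemmas on exceptional objects and derives Theorem~\ref{thm:disproof} from Theorem~\ref{thm:threefold}. Section~\ref{sec:curves} explains what kind of surface $Y$ to look for and constructs it, up to a free quotient, as a product of two curves; the required vanishing is proved there. Section~\ref{sec:cover} puts this product into a threefold, Section~\ref{sec:quotient} passes to the quotient, and Section~\ref{sec:proof} completes the proof of Theorem~\ref{thm:threefold}. Section~\ref{sec:dim3}, which is independent of Sections~\ref{sec:curves}--\ref{sec:proof}, proves Theorem~\ref{thm:complement}.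

\section{Exceptional objects on divisors and on products}\label{sec:general}

\begin{lemma}\label{lem:divisor}
Let $Y$ be a smooth connected divisor in a smooth projective variety $X$, with normal bundle $N=\mathcal O_X(Y)|_Y$. Then
\[
\operatorname{Ext}^i(\mathcal O_Y,\mathcal O_Y)\cong H^i(Y,\mathcal O_Y)\oplus H^{i-1}(Y,N)
\]
for all $i$. So $\mathcal O_Y$ is exceptional if and only if $R\Gamma(Y,\mathcal O_Y)=\mathbb C$ and $R\Gamma(Y,N)=0$.
\end{lemma}

\begin{proof}
Apply $\operatorname{RHom}(-,\mathcal O_Y)$ to $0\to\mathcal O_X(-Y)\to\mathcal O_X\to\mathcal O_Y\to0$. This gives a triangle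
\[
\operatorname{RHom}(\mathcal O_Y,\mathcal O_Y)\to R\Gamma(Y,\mathcal O_Y)\to R\Gamma(Y,N),
\]
in which the second map is induced by multiplication with the equation of $Y$. As a map of sheaves $\mathcal O_Y\to\mathcal O_X(Y)|_Y$ this is zero. So the long exact sequence splits into short ones.
\end{proof}

For the exceptional divisor $P\cong\mathbb P^{n-1}$ of the blow-up of a point in dimension $n\ge2$ one has $N=\mathcal O(-1)$, and both conditions hold.

\begin{lemma}\label{lem:product}
Let $X$ be a smooth projective variety of positive dimension, $E\in D(X)$ an exceptional object and $M$ a smooth projective variety. Then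
\[
\Phi:D(M)\to D(X\times M),\qquad \Phi(G)=E\boxtimes G=\mathrm{pr}_1^*E\otimes\mathrm{pr}_2^*G,
\]
is fully faithful. With $\mathcal A=\Phi(D(M))$ and $\mathcal A^\perp=\{F:\operatorname{Hom}(A,F)=0\text{ for all }A\in\mathcal A\}$ there is a nontrivial semi-orthogonal decomposition $D(X\times M)=\langle\mathcal A^\perp,\mathcal A\rangle$.
\end{lemma}

\begin{proof}
Let $E^\vee=R\mathcal Hom(E,\mathcal O_X)$ and $\Phi^!(F)=R\mathrm{pr}_{2*}(\mathrm{pr}_1^*E^\vee\otimes F)$. Then
\[
\operatorname{Hom}(\mathrm{pr}_1^*E\otimes\mathrm{pr}_2^*G,F)=\operatorname{Hom}(\mathrm{pr}_2^*G,\mathrm{pr}_1^*E^\vee\otimes F)=\operatorname{Hom}(G,\Phi^!F),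
\]
so $\Phi^!$ is right adjoint to $\Phi$. (For adjoints of Fourier--Mukai functors in general see \cite[Prop.~5.9]{Huybrechts}.) By the projection formula and flat base change,
\[
\Phi^!\Phi(G)=R\mathrm{pr}_{2*}\mathrm{pr}_1^*(E^\vee\otimes E)\otimes G=\operatorname{RHom}(E,E)\otimes G,
\]
and the unit $G\to\Phi^!\Phi G$ is induced by $\mathbb C\to\operatorname{RHom}(E,E)$, $1\mapsto\mathrm{id}_E$. This is an isomorphism because $E$ is exceptional. So $\Phi$ is fully faithful.

Let $F\in D(X\times M)$ and let $R$ be the cone of the counit $\Phi\Phi^!F\to F$. Applying $\Phi^!$ to the counit gives an isomorphism, since the unit is one; hence $\Phi^!R=0$, and $\operatorname{Hom}(\Phi G,R)=\operatorname{Hom}(G,\Phi^!R)=0$ for all $G$. So $R\in\mathcal A^\perp$, and the triangle $\Phi\Phi^!F\to F\to R$ shows that $D(X\times M)=\langle\mathcal A^\perp,\mathcal A\rangle$. Clearly $\mathcal A\ne0$.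

To see that $\mathcal A^\perp\ne0$, consider first $M=\mathrm{pt}$ and write $E^\perp$ for $\mathcal A^\perp$. If $E^\perp=0$, then every object of $D(X)$ is of the form $\Phi(G)$, a finite direct sum of shifts of $E$. A skyscraper sheaf $\mathbf k(x)$ has endomorphism ring $\mathbb C$, so it is indecomposable, and we would get $\mathbf k(x)\cong E[i_x]$ for every point $x$. This is absurd for two different points. So there is $0\neq F_0\in D(X)$ with $\operatorname{RHom}(E,F_0)=0$. For general $M$ and $b\in M$, the K\"unneth formula gives $\operatorname{RHom}(E\boxtimes G,F_0\boxtimes\mathbf k(b))=\operatorname{RHom}(E,F_0)\otimes\operatorname{RHom}(G,\mathbf k(b))=0$, so $0\ne F_0\boxtimes\mathbf k(b)\in\mathcal A^\perp$.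
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}, assuming Theorem~\ref{thm:threefold}]
Let $X$ and $Y$ be as in Theorem~\ref{thm:threefold}. We first choose a smooth projective variety $M$ of dimension $m=n-3\ge1$ with $K_M$ nef and effective and $q(M)=q$.
\begin{itemize}
\item If $m=1$, let $M$ be a curve of genus $q$. Then $\deg K_M=2q-2\ge0$ and $h^0(K_M)=q\ge1$.
\item If $m\ge2$, let $\Gamma$ be a curve of genus $q$, let $L$ be a line bundle on $\Gamma$ of degree at least $2q+1$, and let $d\ge m+2$. Then $L\boxtimes\mathcal O(d)$ is very ample on $\Gamma\times\mathbb P^m$. Let $M$ be a smooth member of its linear system; it is connected, being an ample divisor in a variety of dimension $m+1\geq 3$. By adjunction $K_M=\big((K_\Gamma+L)\boxtimes\mathcal O(d-m-1)\big)|_M$. Since $\deg(K_\Gamma+L)\ge4q-1\ge2q$ and $d-m-1\ge1$, this bundle is ample and globally generated, in particular nef and effective. As $\dim(\Gamma\times\mathbb P^m)\ge3$, Kodaira vanishing gives $H^1(\mathcal O(-M))=H^2(\mathcal O(-M))=0$. Hence $q(M)=q(\Gamma\times\mathbb P^m)=q$.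
\end{itemize}
Put $V=X\times M$. Then $K_V=\mathrm{pr}_1^*K_X+\mathrm{pr}_2^*K_M$ is nef, $h^0(K_V)=h^0(K_X)h^0(K_M)>0$, and $q(V)=q(X)+q(M)=q$. Since $K_X$ is big, $V$ is of general type whenever $K_M$ is big, that is, unless $m=q=1$. Lemma~\ref{lem:product} with $E=\mathcal O_Y$ provides the decomposition.
\end{proof}

\section{Two curves and a group}\label{sec:curves}

\subsection{What to look for}\label{ss:lookfor}
We want a smooth divisor $Y\subset X$ that satisfies the two conditions of Lemma~\ref{lem:divisor}, with $K_X$ nef. In dimension $2$ this is impossible. If $Y$ is a curve, then $R\Gamma(\mathcal O_Y)=\mathbb C$ gives $Y\cong\mathbb P^1$, and $R\Gamma(N)=0$ gives $\deg N=-1$; so $K_X\cdot Y=-1$.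

In dimension $3$, adjunction reads $K_X|_Y=K_Y-N$. For $Y=\mathbb P^2$ the acyclic line bundles are $\mathcal O(-1)$ and $\mathcal O(-2)$, so $K_X|_Y$ is $\mathcal O(-2)$ or $\mathcal O(-1)$, again not nef. So we look for a surface $Y$ with $h^1(\mathcal O_Y)=h^2(\mathcal O_Y)=0$ but with positive canonical bundle. A convenient way to get such surfaces is to take quotients
\[
Y=(T\times C)/G
\]
of a product of curves by a finite abelian group that acts freely, through actions on both factors. Then the cohomology of $Y$ is the $G$-invariant part of the cohomology upstairs, and K\"unneth turns both conditions of Lemma~\ref{lem:divisor} into statements about characters of $G$: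
\begin{itemize}
\item $R\Gamma(\mathcal O_Y)=\mathbb C$ means that none of the spaces $H^1(\mathcal O_T)$, $H^1(\mathcal O_C)$, $H^1(\mathcal O_T)\otimes H^1(\mathcal O_C)$ contains the trivial character.
\item If the pull-back of $N$ is equivariantly $N_T\boxtimes N_C$, then $R\Gamma(Y,N)=0$ holds as soon as some $\kappa\in G$ acts trivially on $T$ and on $N_T$, and without invariants on $H^*(C,N_C)$.
\end{itemize}
The first condition forces $|G|=\chi(\mathcal O_T)\chi(\mathcal O_C)$. We shall have $T$ of genus $4$, $C$ of genus $10$ and $G\cong(\mathbb Z/3)^3$, and indeed $(-3)(-9)=27$.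

\subsection{Reading characters from monomials}\label{ss:monomials}
Let a finite abelian group $G$ act on affine space by diagonal matrices. Then $s\mapsto s\circ h$ ($h\in G$) acts on homogeneous functions and linearizes all line bundles $\mathcal O(d)$ on the corresponding (products of) projective spaces. The coordinate charts are $G$-stable. So on \v Cech cohomology $G$ acts on the usual bases of Laurent monomials through the weights of the monomials. For example, $H^n(\mathbb P^n,\mathcal O(-e))$ has as basis the monomials of degree $-e$ with all exponents negative. Multiplication by a $G$-invariant polynomial is equivariant; therefore Koszul complexes on invariant polynomials are equivariant, with no twist by a character.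

\begin{example}
Let $C_0=\{y_0^3+y_1^3+y_2^3=0\}\subset\mathbb P^2$ and $\zeta=e^{2\pi i/3}$. From $0\to\mathcal O(-3)\to\mathcal O\to\mathcal O_{C_0}\to0$ we get $H^1(\mathcal O_{C_0})\cong H^2(\mathbb P^2,\mathcal O(-3))=\mathbb C\cdot(y_0y_1y_2)^{-1}$. Under $\operatorname{diag}(1,1,\zeta)$ this class has weight $-1$: there are no invariants, and the quotient is $\mathbb P^1$; but the points with $y_2=0$ are fixed. Under $\operatorname{diag}(1,\zeta,\zeta^2)$ the weight is $-3\equiv0$: the action is free, since the coordinate points are not on $C_0$, but the class is invariant. For a single curve $C'$ of positive genus one can never have both a free action of a finite group $G'$ and no invariants in $H^1(\mathcal O_{C'})$, because $\chi(\mathcal O_{C'/G'})=\chi(\mathcal O_{C'})/|G'|\le0$ for a free action. For products of two curves there is no such obstruction, and we now arrange both.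
\end{example}

\subsection{The group and the curves}
Let $\zeta=e^{2\pi i/3}$ and let $G=\langle\alpha,\beta,\kappa\rangle\cong(\mathbb Z/3)^3$ act on the coordinates below by powers of $\zeta$ with the following exponents (the coordinate $x_0$ will be needed from Section~\ref{sec:cover} on).
\begin{equation}\label{eq:table}
\begin{array}{c|cc|cc|c|cccc}
 &u_0&u_1&v_0&v_1&x_0&x_1&x_2&x_3&x_4\\ \hline
\alpha&0&1&0&0&0&1&0&1&0\\
\beta&0&0&0&1&0&1&0&0&1\\
\kappa&0&0&0&0&0&1&1&2&2
\end{array}
\end{equation}
The \emph{weight} of a Laurent monomial is its triple of exponents in $(\mathbb Z/3)^3$ under $(\alpha,\beta,\kappa)$. Write $U_i=u_i^3$ and $V_i=v_i^3$; these are invariant, as are the $x_i^3$. Put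
\[
f=V_1(U_1+U_0)-V_0(U_1-U_0),\qquad T=\{f=0\}\subset\mathbb P^1\times\mathbb P^1 ,
\]
\[
(\lambda_1,\lambda_2,\lambda_3,\lambda_4)=(2,3,4,5),\quad c_i=(1,\lambda_i),\quad Q=(Q_1,Q_2)=\sum_{i=1}^4c_ix_i^3,\quad C=\{Q_1=Q_2=0\}\subset\mathbb P^3 .
\]
So $f$ has bidegree $(3,3)$ and the $c_i$ are pairwise independent. On $T$ the point $[V_0:V_1]$ is determined by $[U_0:U_1]$: the map $[U_0:U_1]:T\to\mathbb P^1$ is a $(\mathbb Z/3)^2$-cover with group $\langle\alpha,\beta\rangle$, in which $\alpha$ has its fixed points over $0,\infty$, and $\beta$ over the points $U_1=\pm U_0$. These two branch sets are disjoint, and this will be the reason why elements mixing $\alpha$ and $\beta$ have no fixed points on $T$.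

\begin{lemma}\label{lem:curves}
\begin{enumerate}
\item[(a)] $T$ and $C$ are smooth connected curves. At every point of $T$ the differential of $f$ on $(\mathbb C^2\setminus0)^2$ is nonzero.
\item[(b)] On $T$ we have $(V_0,V_1)=\mu\,(U_1+U_0,\,U_1-U_0)$ with $\mu\ne0$. In particular $v_1=0\Leftrightarrow U_1=U_0$ and $v_0=0\Leftrightarrow U_1=-U_0$, and $u_0u_1=0$ and $v_0v_1=0$ never hold simultaneously on $T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\partial_{v_1}f=3v_1^2(U_1+U_0)$ and $\partial_{v_0}f=-3v_0^2(U_1-U_0)$. Suppose both vanish at a point of $T$. If $v_1=0$, then $v_0\ne0$, so $U_1=U_0$; thus $u_1\ne0$ and $\partial_{u_1}f=3u_1^2(V_1-V_0)=-3u_1^2v_0^3\ne0$. If $v_1\ne0$, then $U_1=-U_0$, so $u_0u_1\ne0$ and $U_1-U_0\ne0$; hence $v_0=0$ and $\partial_{u_1}f=3u_1^2v_1^3\ne0$. This proves that $df\ne0$ and that $T$ is smooth. It is connected because $H^1(\mathbb P^1\times\mathbb P^1,\mathcal O(-3,-3))=0$ implies $h^0(\mathcal O_T)=1$.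

For $C$, note that $\partial Q/\partial x_i=3c_ix_i^2$. If $dQ_1,dQ_2$ were dependent at a point of $C$, then at most one $x_i$ would be nonzero there, because the $c_i$ are pairwise independent; but then $Q=c_ix_i^3\ne0$. So $C$ is a smooth complete intersection curve. From the Koszul complex $0\to\mathcal O(-6)\to\mathcal O(-3)^2\to\mathcal O\to\mathcal O_C\to0$ and $H^1(\mathcal O(-3))=H^2(\mathcal O(-6))=0$ we get $h^0(\mathcal O_C)=1$, so $C$ is connected.

(b) The equation $f=0$ says that the two vectors are proportional, and both are nonzero. If $v_0v_1=0$, then $U_1=\pm U_0$, so $u_0u_1\ne0$.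
\end{proof}

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(a)] All weights on $H^1(T,\mathcal O_T)$ have nonzero $\alpha$- and $\beta$-components and zero $\kappa$-component.
\item[(b)] A weight on $H^1(C,\mathcal O_C)$ with zero $\kappa$-component has exactly one zero among its $\alpha$- and $\beta$-components.
\item[(c)] All $\kappa$-weights on $H^0(C,\mathcal O_C(1))$ and $H^1(C,\mathcal O_C(1))$ are nonzero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $0\to\mathcal O(-3,-3)\xrightarrow{f}\mathcal O\to\mathcal O_T\to0$ and $H^1(\mathcal O)=H^2(\mathcal O)=0$ we get $H^1(T,\mathcal O_T)\cong H^2(\mathbb P^1\times\mathbb P^1,\mathcal O(-3,-3))$. A basis is given by $u_0^{-r}u_1^{-s}v_0^{-r'}v_1^{-s'}$ with exponents $r,s,r',s'\ge1$ and $r+s=r'+s'=3$. The weight is $(-s,-s',0)$ with $s,s'\in\{1,2\}$.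

(b) Let $I$ be the ideal sheaf of $C$, so that $0\to\mathcal O(-6)\to\mathcal O(-3)^2\to I\to0$. Since $H^1(\mathcal O)=H^2(\mathcal O)=0$ and $H^2(\mathcal O(-3))=H^3(\mathcal O(-3))=0$ on $\mathbb P^3$, we get $H^1(C,\mathcal O_C)\cong H^2(I)\cong H^3(\mathbb P^3,\mathcal O(-6))$. A basis is given by $\prod_l x_l^{-m_l}$ with $m_l\ge1$ and $\sum m_l=6$. The $\kappa$-weight is
\[
-(m_1+m_2)-2(m_3+m_4)=-(m_1+m_2)-2(6-m_1-m_2)\equiv m_1+m_2\pmod 3 .
\]
As $2\le m_1+m_2\le4$, it is zero if and only if $m_1+m_2=m_3+m_4=3$, and then all $m_l\in\{1,2\}$. The $\alpha$-weight is $-(m_1+m_3)$, and the $\beta$-weight is $-(m_1+m_4)\equiv-(m_1-m_3)$. If $m_1=m_3$, then $m_1+m_3\in\{2,4\}$, so only the $\beta$-weight is zero. If $m_1\ne m_3$, then $m_1+m_3=3$ and $m_1-m_3=\pm1$, so only the $\alpha$-weight is zero.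

(c) Twist by $\mathcal O(1)$: $0\to\mathcal O(-5)\to\mathcal O(-2)^2\to I(1)\to0$. The cohomology of $\mathcal O(-2)$ vanishes in all degrees and that of $\mathcal O(-5)$ in degrees $0,1,2$, so $H^0(I(1))=H^1(I(1))=0$ and $H^2(I(1))\cong H^3(\mathcal O(-5))$. Hence $H^0(C,\mathcal O_C(1))=\langle x_1,\dots,x_4\rangle$, with $\kappa$-weights $1,1,2,2$. Since $H^1(\mathcal O(1))=H^2(\mathcal O(1))=0$, also $H^1(C,\mathcal O_C(1))\cong H^3(\mathbb P^3,\mathcal O(-5))$, with basis $(x_1x_2x_3x_4x_l)^{-1}$. Its $\kappa$-weights are $-6-\kappa_l\equiv-\kappa_l$, where $\kappa_l\in\{1,2\}$ is the exponent of $x_l$ in \eqref{eq:table}.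
\end{proof}

\begin{proposition}\label{prop:vanishing}
For the diagonal action of $G$ on $T\times C$, with the linearizations of Section~\ref{ss:monomials},
\[
R\Gamma(T\times C,\mathcal O)^G=\mathbb C,\qquad R\Gamma\big(T\times C,\ \mathcal O_T(-1,-1)\boxtimes\mathcal O_C(1)\big)^{G}=0 .
\]
\end{proposition}

\begin{proof}
We use the K\"unneth formula, which is equivariant. For the first claim, $H^0=\mathbb C$ is invariant. By Lemma~\ref{lem:weights}(a),(b), no weight on $H^1(\mathcal O_T)$ or on $H^1(\mathcal O_C)$ is trivial, so $H^1(T\times C,\mathcal O)^G=0$. Finally $H^2(T\times C,\mathcal O)=H^1(\mathcal O_T)\otimes H^1(\mathcal O_C)$. In an invariant tensor product of weight vectors, the weight from $C$ must have zero $\kappa$-component; then one of its $\alpha$-, $\beta$-components is $0$, while the same component of the weight from $T$ is nonzero. So there are no invariants.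

For the second claim, $\kappa$ acts trivially on $H^*(T,\mathcal O_T(-1,-1))$, since it fixes all $u_i,v_i$, and without invariants on $H^*(C,\mathcal O_C(1))$, by Lemma~\ref{lem:weights}(c).
\end{proof}

\section{A threefold containing $T\times C$}\label{sec:cover}

Proposition~\ref{prop:vanishing} tells us what to build: a threefold $\widetilde X$ with $G$-action, containing $T\times C$ as an invariant divisor with normal bundle $\mathcal O_T(-1,-1)\boxtimes\mathcal O_C(1)$. We introduce a new coordinate $x_0$ of degree $(-1,-1,1)$ and replace the equations $Q=0$ of $C$ by $ax_0^3+Q=0$, where $a$ is a vector of two forms of bidegree $(3,3)$ in $(u,v)$. The divisor $x_0=0$ is then $T\times C$.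

\subsection{Definition}
Let $\mathbf P=\big((\mathbb C^2\setminus0)^2\times(\mathbb C^5\setminus0)\big)/(\mathbb C^*)^3$, with coordinates $u_0,u_1;v_0,v_1;x_0,\dots,x_4$ and
\[
(\rho,\sigma,\tau)\cdot(u,v,x)=(\rho u,\ \sigma v,\ \rho^{-1}\sigma^{-1}\tau x_0,\ \tau x_1,\dots,\tau x_4).
\]
The action is free, and $\mathbf P$ is a smooth projective $6$-fold, a $\mathbb P^4$-bundle over $\mathbb P^1\times\mathbb P^1$. The degrees are $(1,0,0)$ for $u_i$, $(0,1,0)$ for $v_i$, $(-1,-1,1)$ for $x_0$ and $(0,0,1)$ for $x_1,\dots,x_4$. Put
\[
a=(a_1,a_2)=\big(U_0(V_0-V_1),\,U_1(V_0+V_1)\big),\qquad F=(F_1,F_2)=a\,x_0^3+Q,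
\]
\[
\widetilde X=\{f=F_1=F_2=0\}\subset\mathbf P .
\]
Then $\deg f=(3,3,0)$ and $\deg F_k=(0,0,3)$. The group $G$ acts on $\mathbf P$ by \eqref{eq:table}; this commutes with the torus and fixes $f,F_1,F_2$, so $G$ acts on $\widetilde X$. Let $\pi:\mathbf P|_T\to T$ be the $\mathbb P^4$-bundle over $T$ and $g=\pi|_{\widetilde X}:\widetilde X\to T$; it is $G$-equivariant.

The fiber of $g$ over $t$ is given by $a(t)x_0^3=-Q(x)$. If $a(t)\ne0$, it is a cyclic triple cover, branched along $C$, of the surface $a_2(t)Q_1=a_1(t)Q_2$, a member of the pencil of Fermat-type cubics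
\begin{equation}\label{eq:pencil}
a_2Q_1-a_1Q_2=\sum_{i=1}^4(a_2-\lambda_ia_1)x_i^3 .
\end{equation}
Put
\[
D_i=\lambda_ia_1-a_2\qquad(i=1,\dots,4).
\]
The cubic \eqref{eq:pencil} is singular exactly when some $D_i$ vanishes, that is, when $a$ is parallel to some $c_i$. The next lemma controls $a$ and the $D_i$. We need that $a$ has no zeros, that $\widetilde X$ is smooth where the cubic is singular, and that the cubic is not singular where $\alpha$ or $\beta$ has fixed points on $T$.

\begin{lemma}\label{lem:a}
\begin{enumerate}
\item[(a)] $a\ne0$ everywhere on $T$.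
\item[(b)] $D_i\ne0$ at all points of $T$ with $u_0u_1v_0v_1=0$.
\item[(c)] $df$ and $dD_i$ are linearly independent at every common zero of $f$ and $D_i$ in $(\mathbb C^2\setminus0)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:curves}(b), $V_0-V_1=2\mu U_0$ and $V_0+V_1=2\mu U_1$ on $T$. Hence
\[
a=2\mu\,(U_0^2,\,U_1^2),\qquad D_i=2\mu\,(\lambda_iU_0^2-U_1^2)\qquad\text{on }T ,
\]
with $\mu\neq 0$. This gives (a). If $D_i=0$, then $U_1^2=\lambda_iU_0^2$; since $\lambda_i\ne0$, we have $u_0u_1\ne0$, and since $\lambda_i\ne1$, we have $U_1\ne\pm U_0$, so $v_0v_1\ne0$ by Lemma~\ref{lem:curves}(b). This gives (b).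

For (c), use the chart $u_0=v_0=1$, $u=u_1$, $v=v_1$, which by (b) contains all zeros of $D_i$ on $T$; there $u\ne0$ and $v\ne0$. Also $u^3+1\ne0$ since $u^6=\lambda_i\ne1$. So $\partial_vf=3v^2(u^3+1)\ne0$, and $u$ is a local coordinate on $T$. Substituting $v^3=(u^3-1)/(u^3+1)$, we have $1-v^3=2/(u^3+1)$ and $1+v^3=2u^3/(u^3+1)$, so
\[
D_i|_T=\lambda_i(1-v^3)-u^3(1+v^3)=\frac{2(\lambda_i-u^6)}{u^3+1},
\]
which has a simple zero because $u\ne0$. Hence the restrictions of $df$ and $dD_i$ to the slice $u_0=v_0=1$ are independent at such a point. Since $f$ and $D_i$ are homogeneous, independence extends from the slice to its torus orbits.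
\end{proof}

\begin{proposition}\label{prop:cover}
\begin{enumerate}
\item[(a)] $\widetilde X$ is a smooth connected threefold, and $g^*:H^1(T,\mathcal O_T)\to H^1(\widetilde X,\mathcal O_{\widetilde X})$ is an isomorphism.
\item[(b)] $K_{\widetilde X}\cong\mathcal O(2,2,1)|_{\widetilde X}$, and this bundle is ample.
\item[(c)] The divisor $\widetilde Y=\{x_0=0\}\cap\widetilde X$ is $T\times C$ as a scheme, and $1\mapsto x_0$ defines a $G$-equivariant isomorphism $\mathcal O_{\widetilde X}(\widetilde Y)\cong\mathcal O(-1,-1,1)|_{\widetilde X}$.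
\end{enumerate}
\end{proposition}

\begin{proof}
(a) \emph{Smoothness.} We show that $df,dF_1,dF_2$ are independent at every common zero in $(\mathbb C^2\setminus0)^2\times(\mathbb C^5\setminus0)$. Recall that $df\ne0$ involves only $du,dv$, and note that $\partial F/\partial x_0=3ax_0^2$ and $\partial F/\partial x_i=3c_ix_i^2$ for $i\geq 1$. If the vectors $c_i$ with $i\ge1$, $x_i\ne0$, together with $a$ if $x_0\ne0$, span $\mathbb C^2$, then the $dx$-components of $dF_1,dF_2$ are independent and we are done. Otherwise at most one of $x_1,\dots,x_4$ is nonzero, because the $c_i$ are pairwise independent.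

If $x_0=0$, then exactly one $x_i$ is nonzero and $F=c_ix_i^3\ne0$, a contradiction. So $x_0\ne0$. Since $F=0$ and $a\ne0$, exactly one $x_i$ with $i\ge1$ is nonzero, and $a\parallel c_i$, that is, $D_i=0$. From
\[
\lambda_iF_1-F_2=D_ix_0^3+\sum_{j\ne i}(\lambda_i-\lambda_j)x_j^3
\]
we see that $d(\lambda_iF_1-F_2)=x_0^3\,dD_i$ at this point. By Lemma~\ref{lem:a}(c), $df$ and $x_0^3\,dD_i$ are independent, and both involve only $du,dv$, while $dF_1$ has the nonzero component $3x_i^2dx_i$. So $df$, $dF_1$, $d(\lambda_iF_1-F_2)$ are independent.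

\emph{Connectedness and $H^1$.} By the above, $\widetilde X$ has codimension $2$ in the smooth variety $\mathbf P|_T$, so there is the Koszul resolution
\[
0\to\mathcal O(0,0,-6)\to\mathcal O(0,0,-3)^2\to\mathcal O\to\mathcal O_{\widetilde X}\to0
\]
on $\mathbf P|_T$. Moreover $R^j\pi_*\mathcal O(0,0,-k)=0$ for $j\le3$, $k\ge1$, because $\pi$ is a $\mathbb P^4$-bundle. Hence $g_*\mathcal O_{\widetilde X}=\mathcal O_T$ and $R^1g_*\mathcal O_{\widetilde X}=0$. So $h^0(\mathcal O_{\widetilde X})=1$, and the Leray spectral sequence gives $H^1(\mathcal O_T)\cong H^1(\mathcal O_{\widetilde X})$.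

(b) The degrees of the coordinates sum to $(1,1,5)$, so $K_{\mathbf P}=\mathcal O(-1,-1,-5)$. By adjunction $K_{\widetilde X}$ is the restriction of $\mathcal O\big((-1,-1,-5)+(3,3,0)+2(0,0,3)\big)=\mathcal O(2,2,1)$. Consider
\[
\widetilde X\to\mathbb P^1\times\mathbb P^1\times\mathbb P^3,\qquad(u,v,x)\mapsto(u,v,[x_1:\dots:x_4]).
\]
This is defined on $\widetilde X$: if $x_1=\dots=x_4=0$, then $ax_0^3=0$ with $a\ne0$ and $x_0\ne0$, which is impossible. Once $u,v,(x_1,\dots,x_4)$ are fixed, the equation $ax_0^3=-Q$ with $a\ne0$ has at most three solutions $x_0$. So the map has finite fibers; being proper, it is finite. Hence $\mathcal O(2,2,1)|_{\widetilde X}$, the pull-back of an ample bundle, is ample.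

(c) The subscheme $\{x_0=0\}\subset\mathbf P$ is $\mathbb P^1\times\mathbb P^1\times\mathbb P^3$, on which $f$ and $F=Q$ cut out $T\times C$. The section $x_0$ of $\mathcal O(-1,-1,1)|_{\widetilde X}$ is $G$-invariant with divisor $\widetilde Y$.
\end{proof}

The action of $G$ on $\widetilde Y=T\times C$ is the diagonal action of Section~\ref{sec:curves}, and $\mathcal O_{\widetilde X}(\widetilde Y)|_{\widetilde Y}\cong\mathcal O_T(-1,-1)\boxtimes\mathcal O_C(1)$ equivariantly.

\section{The quotient}\label{sec:quotient}

\subsection{Points with nontrivial stabilizer}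
The action of $G$ on $\widetilde X$ is not free, but nearly so. For $p\in\widetilde X$ let the \emph{support} of $p$ be $\{i\in\{0,\dots,4\}:x_i(p)\ne0\}$. The equation $F(p)=0$, the inequality $a\ne0$ and the pairwise independence of the $c_i$ give two restrictions:
\begin{enumerate}
\item[(i)] no point has support of size $1$, or a support $\{i,j\}\subset\{1,2,3,4\}$;
\item[(ii)] support $\{0,i\}$ occurs only where $D_i=0$, hence, by Lemma~\ref{lem:a}(b), not where $u_0u_1v_0v_1=0$.
\end{enumerate}

\begin{proposition}\label{prop:stab}
The set $\Sigma\subset\widetilde X$ of points with nontrivial stabilizer is finite, and $x_0\ne0$ on $\Sigma$. At each point of $\Sigma$ exactly one of $u_0u_1=0$ and $v_0v_1=0$ holds; the stabilizer is $\langle\alpha\rangle$ in the first case and $\langle\beta\rangle$ in the second. In suitable local coordinates on $\widetilde X$ at the point, this generator acts by a scalar, $\zeta\cdot\mathrm{id}$ or $\zeta^{-1}\cdot\mathrm{id}$.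
\end{proposition}

\begin{proof}
Let $1\ne h=\alpha^r\beta^{r'}\kappa^k$ fix $p\in\widetilde X$ over $t\in T$. This means that on a representative of $p$ the element $h$ acts as some $(\rho,\sigma,\tau)\in(\mathbb C^*)^3$. Exponents are taken modulo $3$.

\emph{Case $r,r'\ne0$.} Since $h$ fixes $t$, we have $u_0u_1=0$ and $v_0v_1=0$. This is impossible by Lemma~\ref{lem:curves}(b).

\emph{Case $r=r'=0$.} Then $h$ fixes $u$ and $v$, so $\rho=\sigma=1$, and $(x_0,\dots,x_4)$ is an eigenvector of $\kappa^{\pm1}$. Its support lies in $\{0\}$, $\{1,2\}$ or $\{3,4\}$, which is impossible by (i).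

\emph{Case where exactly one of $r,r'$ is nonzero.} Replacing $h$ by its inverse we may assume $h=\alpha\kappa^k$ or $h=\beta\kappa^k$. Let $h=\alpha\kappa^k$. As $h$ fixes $t$, we have $u_0u_1=0$, and $\sigma=1$. If $u_1=0$, then $\rho=1$, and the conditions at the nonzero $x$-coordinates are $\tau=\zeta^{e_l}$, where $e_l$ is the exponent of $h$ on $x_l$ (so $e_0=0$). If $u_0=0$, then $\rho=\zeta$, and the condition at $x_0$, if $x_0\neq0$, becomes $1=\rho^{-1}\tau$, that is, $\tau=\zeta$; so the conditions are the same with $e_0=1$. For $h=\beta\kappa^k$ the situation is the same with $v$ in place of $u$. The support of $p$ must lie in a class of indices with equal $e_l$. Here are the vectors $(e_0;e_1,e_2,e_3,e_4)$ and their classes.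
\[
\renewcommand{\arraystretch}{1.25}
\begin{array}{l|l|l|l}
 &k=0&k=1&k=2\\ \hline
\alpha\kappa^k,\ u_1=0&(0;1,0,1,0)&(0;2,1,0,2)&(0;0,2,2,1)\\
 &\{0,2,4\},\{1,3\}&\{0,3\},\{1,4\},\{2\}&\{0,1\},\{2,3\},\{4\}\\ \hline
\alpha\kappa^k,\ u_0=0&(1;1,0,1,0)&(1;2,1,0,2)&(1;0,2,2,1)\\
 &\{0,1,3\},\{2,4\}&\{0,2\},\{1,4\},\{3\}&\{0,4\},\{2,3\},\{1\}\\ \hline
\beta\kappa^k,\ v_1=0&(0;1,0,0,1)&(0;2,1,2,0)&(0;0,2,1,2)\\
 &\{0,2,3\},\{1,4\}&\{0,4\},\{1,3\},\{2\}&\{0,1\},\{2,4\},\{3\}\\ \hline
\beta\kappa^k,\ v_0=0&(1;1,0,0,1)&(1;2,1,2,0)&(1;0,2,1,2)\\
 &\{0,1,4\},\{2,3\}&\{0,2\},\{1,3\},\{4\}&\{0,3\},\{2,4\},\{1\}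
\end{array}
\]
By (i) and (ii), supports of size at most $2$ do not occur here. So $k=0$, and the support is one of the three-element classes $\{0,i,j\}$ in the first column. In particular $x_0\ne0$. There are finitely many such $t$. For each of them fix a representative $(u,v)$ and use $\tau$ to normalize $x_0=1$; then $F=0$ reads $a+c_ix_i^3+c_jx_j^3=0$ and determines $x_i^3$ and $x_j^3$. So there are finitely many such points. We have also shown that every $h\ne1$ fixing $p$ is $\alpha^{\pm1}$ with $u_0u_1=0$, or $\beta^{\pm1}$ with $v_0v_1=0$. By Lemma~\ref{lem:curves}(b) the two alternatives exclude each other. This proves everything except the last claim.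

\emph{Local action.} We normalize three coordinates to $1$ and use the implicit function theorem: $f$ involves only $u,v$, and $\partial F/\partial x_i=3c_ix_i^2$. So if $y$ is one of the coordinates $u_l,v_l$ left over with $\partial_yf\ne0$, and if $\{0,i,j\}$ is the support, then $f,F_1,F_2$ can be solved for $y,x_i,x_j$, because $c_i,c_j$ are independent. The remaining three coordinates are local coordinates on $\widetilde X$, and they vanish at the point.
\begin{itemize}
\item $u_1=0$, support $\{0,2,4\}$. Normalize $u_0=v_0=x_0=1$; then $\partial_{v_1}f=3v_1^2(U_1+U_0)=3v_1^2\ne0$. In the local coordinates $(u_1,x_1,x_3)$ the element $\alpha$ acts by $\zeta\cdot\mathrm{id}$.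
\item $u_0=0$, support $\{0,1,3\}$. Normalize $u_1=v_0=x_0=1$; then $\partial_{v_1}f=3v_1^2\ne0$. To restore the normalization after applying $\alpha$, apply $(\rho,\sigma,\tau)=(\zeta^{-1},1,\zeta^{-1})$. This multiplies $u_0,x_2,x_4$ by $\zeta^{-1}$ in total and fixes $x_1,x_3,v_1$. In the local coordinates $(u_0,x_2,x_4)$ the element $\alpha$ acts by $\zeta^{-1}\cdot\mathrm{id}$.
\item $v_1=0$, support $\{0,2,3\}$. Normalize $u_0=v_0=x_0=1$; then $\partial_{u_1}f=3u_1^2(V_1-V_0)=-3u_1^2\ne0$. In the local coordinates $(v_1,x_1,x_4)$ the element $\beta$ acts by $\zeta\cdot\mathrm{id}$.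
\item $v_0=0$, support $\{0,1,4\}$. Normalize $u_0=v_1=x_0=1$; then $\partial_{u_1}f=3u_1^2\ne0$. To restore the normalization after applying $\beta$, apply $(1,\zeta^{-1},\zeta^{-1})$. This multiplies $v_0,x_2,x_3$ by $\zeta^{-1}$ in total and fixes $x_1,x_4,u_1$. In the local coordinates $(v_0,x_2,x_3)$ the element $\beta$ acts by $\zeta^{-1}\cdot\mathrm{id}$.
\end{itemize}
The coordinates $v_0,v_1$ in the first two cases and $u_0,u_1$ in the last two are nonzero by Lemma~\ref{lem:curves}(b).
\end{proof}

\begin{remark}
This is where the twist by $(-1,-1)$ in the degree of $x_0$ is used. If $x_0$ had degree $(0,0,1)$ and $a$ were a constant vector independent of all $c_i$, then we would have $e_0=0$ in the case $u_0=0$ as well. The fixed points of $\alpha$ there would have support $\{0,2,4\}$ and local coordinates $(u_0,x_1,x_3)$, on which $\alpha$ would act with exponents $(-1,1,1)$, not by a scalar.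
\end{remark}

\subsection{Definition and first properties of $X$}
When $\mathbb Z/3$ acts faithfully by scalars on a smooth threefold germ, blowing up the fixed point makes the quotient smooth, and the discrepancy of the blow-up cancels against the ramification of the quotient map. Precisely, let $b:\widehat X\to\widetilde X$ be the blow-up of the finite $G$-stable set $\Sigma$, let $\mathcal E$ be the exceptional divisor, and put
\[
X=\widehat X/G,\qquad p:\widehat X\to X .
\]
Outside $\mathcal E$ the action of $G$ is free. At a point of $\mathcal E$ over $s\in\Sigma$ the stabilizer is that of $s$: in a chart $(y_1,\ y_2/y_1,\ y_3/y_1)$ of the blow-up, where $y_1,y_2,y_3$ are the local coordinates of Proposition~\ref{prop:stab} in some order, its generator multiplies $y_1$ by $\zeta^{\pm1}$ and fixes the other two coordinates. So $X$ has local coordinates $(y_1^3,\ y_2/y_1,\ y_3/y_1)$ there. Hence $X$ is smooth, projective and connected, and $p$ is ramified exactly along $\mathcal E$, with index $3$.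

\begin{proposition}\label{prop:X}
$K_X$ is nef and big, $h^0(K_X)>0$, and $q(X)=0$.
\end{proposition}

\begin{proof}
\emph{Nef and big.} The ramification formula gives $K_{\widehat X}=p^*K_X+2\mathcal E$, and the formula for the blow-up of points in a threefold gives $K_{\widehat X}=b^*K_{\widetilde X}+2\mathcal E$. Therefore
\[
p^*K_X\cong b^*K_{\widetilde X}.
\]
By Proposition~\ref{prop:cover}(b), $K_{\widetilde X}$ is ample. So $p^*K_X$ is nef with positive top self-intersection. As $p$ is finite and surjective, $K_X$ is nef and $K_X^3>0$; hence $K_X$ is big.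

\emph{Effective.} Let $\Omega$ be the contraction of $du_0\wedge du_1\wedge dv_0\wedge dv_1\wedge dx_0\wedge\dots\wedge dx_4$ with the three Euler vector fields of the torus. It has degree $(1,1,5)$, and it is $G$-invariant, because the sums of the rows of \eqref{eq:table} are $3,3,6$. By the Poincar\'e residue,
\[
s\ \longmapsto\ \operatorname{Res}\frac{s\,\Omega}{fF_1F_2}
\]
is an isomorphism $\mathcal O(2,2,1)|_{\widetilde X}\to K_{\widetilde X}$, equivariant because $\Omega,f,F_1,F_2$ are invariant. Take $s=x_0u_0^3v_0^3$, which has degree $(2,2,1)$ and is invariant, and let $\eta$ be its image. The section $s$ is not identically zero on the irreducible variety $\widetilde X$: the zero set of $x_0$ is the surface $T\times C$, and $u_0,v_0$ do not vanish identically since $g$ is surjective and $T$ is not contained in $\{u_0v_0=0\}$. So $\eta$ is a nonzero $G$-invariant holomorphic $3$-form.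

The invariant form $b^*\eta$ equals $p^*\bar\eta$ for a rational $3$-form $\bar\eta$ on $X$: divide by the pull-back of any nonzero rational $3$-form on $X$; the quotient is an invariant rational function. Where $p$ is \'etale, $\bar\eta$ is regular. Suppose that $\bar\eta$ has order $-m$ along a component of $p(\mathcal E)$. With $z=y_1^3$ a local equation, $z^{-m}dz$ pulls back to $3y_1^{-3m+2}dy_1$, so $p^*\bar\eta$ has order $-3m+2$ along $\mathcal E$ there. Since $b^*\eta$ is regular, $-3m+2\ge0$, that is, $m\le0$. Hence $0\ne\bar\eta\in H^0(X,K_X)$.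

\emph{$q=0$.} Since $\mathcal O_X=(p_*\mathcal O_{\widehat X})^G$, since $b$ is a blow-up of points, and since $g$ is equivariant, Proposition~\ref{prop:cover}(a) gives
\[
H^1(\mathcal O_X)=H^1(\mathcal O_{\widehat X})^G=H^1(\mathcal O_{\widetilde X})^G\cong H^1(\mathcal O_T)^G .
\]
This is zero by Lemma~\ref{lem:weights}(a).
\end{proof}

\section{The surface $Y$}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:threefold}]
The statements about $X$ are Proposition~\ref{prop:X}. By Proposition~\ref{prop:stab}, $x_0\ne0$ on $\Sigma$, so $\widetilde Y=T\times C$ is disjoint from $\Sigma$; we regard it as a divisor in $\widehat X\setminus\mathcal E$. There $G$ acts freely. So $Y=\widetilde Y/G\subset X$ is a smooth connected surface, $p$ is \'etale near $\widetilde Y=p^{-1}(Y)$, and $p^*\mathcal O_X(Y)=\mathcal O_{\widehat X}(\widetilde Y)$ equivariantly. Therefore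
\[
H^i(Y,\mathcal O_Y)=H^i(T\times C,\mathcal O)^G,\qquad
H^i(Y,\mathcal O_X(Y)|_Y)=H^i\big(T\times C,\ \mathcal O_T(-1,-1)\boxtimes\mathcal O_C(1)\big)^G ,
\]
by Proposition~\ref{prop:cover}(c). Proposition~\ref{prop:vanishing} gives $R\Gamma(Y,\mathcal O_Y)=\mathbb C$ and $R\Gamma(Y,\mathcal O_X(Y)|_Y)=0$, and Lemma~\ref{lem:divisor} shows that $\mathcal O_Y$ is exceptional.
\end{proof}

\begin{remark}\label{rem:check}
As explained in the introduction, $Y$ has to lie in the base locus of $|K_X|$. This can be seen directly: a section of $K_X$ pulls back to a $G$-invariant holomorphic $3$-form on $\widetilde X\setminus\Sigma$, which extends over $\Sigma$ and comes from an invariant section of $\mathcal O(2,2,1)|_{\widetilde X}$. On $\widetilde Y$ the latter restricts to a $\kappa$-invariant element of $H^0(T,\mathcal O_T(2,2))\otimes H^0(C,\mathcal O_C(1))$, and such an element is zero by Lemma~\ref{lem:weights}(c). As a numerical check, $\mathcal O_T(1,1)$ has degree $6$ and $\mathcal O_C(1)$ has degree $9$, so that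
\[
Y^2\cdot K_X=\tfrac1{27}\big(\mathcal O(-1,-1,1)\cdot\mathcal O(2,2,1)\big)_{T\times C}=\tfrac1{27}\big((-6)\cdot9+12\cdot9\big)=2 .
\]
This is the value which Riemann--Roch prescribes for an exceptional object of rank $0$ on a threefold; see \eqref{eq:RR}.
\end{remark}

\section{Irregular threefolds have no exceptional objects}\label{sec:dim3}

We now prove Theorem~\ref{thm:complement}. Throughout this section, let $X$ be a smooth projective threefold with $K_X$ nef and $q(X)\ge1$, and suppose that $E\in D(X)$ is exceptional. The idea is that $E$ is invariant under twists by $\operatorname{Pic}^0(X)$. This forces $E$ to be a torsion object whose two-dimensional support is contracted by the Albanese map. Since $K_X$ is nef, contracted divisors $D$ satisfy $D^2\cdot K_X\le0$ by the Hodge index theorem, whereas Riemann--Roch demands $D^2\cdot K_X=2$ for $D=c_1(E)$.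

\begin{lemma}\label{lem:invariant}
$E\otimes P\cong E$ for all $P\in\operatorname{Pic}^0(X)$.
\end{lemma}

\begin{proof}
Let $\mathcal P$ be the Poincar\'e bundle on $X\times\operatorname{Pic}^0(X)$, so that $\mathcal P|_{X\times\{P\}}\cong P$, and put
\[
M^{\pm}=R\mathrm{pr}_{2*}\big(\mathrm{pr}_1^*R\mathcal Hom(E,E)\otimes\mathcal P^{\pm1}\big).
\]
These are perfect complexes on $\operatorname{Pic}^0(X)$ whose derived fibers at $P$ are $\operatorname{RHom}(E,E\otimes P^{\pm1})$. Near $0$ such a complex is represented by a bounded complex of free modules whose ranks are the dimensions of the cohomology of the fiber at $0$. That fiber is $\mathbb C[0]$, so near $0$ both $M^+$ and $M^-$ are line bundles in degree $0$. Since $\operatorname{RHom}(E,E\otimes P^{-1})=\operatorname{RHom}(E\otimes P,E)$, composition defines a map $M^+\otimes M^-\to\operatorname{RHom}(E,E)\otimes\mathcal O=\mathcal O$. At $0$ it is the multiplication of $\operatorname{End}(E)=\mathbb C$, so it is an isomorphism near $0$. Hence for $P$ near $0$ there are $\varphi:E\to E\otimes P$ and $\psi:E\otimes P\to E$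 with $\psi\varphi=c\cdot\mathrm{id}$ and $c\ne0$. Then $\varphi\psi\in\operatorname{End}(E\otimes P)=\mathbb C$ is nonzero as well, because $\varphi\psi\varphi=c\varphi\ne0$. So $E\cong E\otimes P$. The subgroup of all $P$ with $E\otimes P\cong E$ contains a neighborhood of $0$ in a connected group, so it is the whole group.
\end{proof}

\begin{lemma}\label{lem:contracted}
All cohomology sheaves $\mathcal H^i(E)$ are torsion, and the Albanese map $\mathrm{alb}_X$ contracts each two-dimensional irreducible component $S$ of $\operatorname{Supp}\mathcal H^i(E)$ to a point.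
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:invariant}, $\mathcal H^i(E)\otimes P\cong\mathcal H^i(E)$ for all $i$ and $P$. If $\mathcal H^i(E)$ had rank $r>0$, taking determinants would give $P^{r}\cong\mathcal O$ for all $P\in\operatorname{Pic}^0(X)$, which is impossible since $\dim\operatorname{Pic}^0(X)=q(X)\ge1$.

Let $\nu:\tilde S\to S\subset X$ be a resolution of singularities, followed by the inclusion. The sheaf $\nu^*\mathcal H^i(E)/\text{torsion}$ has positive rank $r$ by Nakayama's lemma at the generic point of $S$, and it is invariant under twisting by $\nu^*P$ for all $P$. Determinants give $(\nu^*P)^r\cong\mathcal O_{\tilde S}$. So the image of the connected group $\operatorname{Pic}^0(X)$ in $\operatorname{Pic}^0(\tilde S)$ lies in the finite group of $r$-torsion points and is trivial. The homomorphism $\operatorname{Alb}(\tilde S)\to\operatorname{Alb}(X)$ induced by $\nu$ is dual to $\nu^*:\operatorname{Pic}^0(X)\to\operatorname{Pic}^0(\tilde S)$, so it is trivial too. Up to translation, $\mathrm{alb}_X\circ\nu$ factors through it; hence it is constant.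
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}]
Let $D=c_1(E)$. Since the $\mathcal H^i(E)$ are torsion, $E$ has rank $0$ and $D=\sum n_S[S]$ with $S$ running over the surfaces in Lemma~\ref{lem:contracted}. So $\operatorname{ch}(E)=D+\operatorname{ch}_2+\operatorname{ch}_3$ and $\operatorname{ch}(E^\vee)=-D+\operatorname{ch}_2-\operatorname{ch}_3$. The product $\operatorname{ch}(E^\vee)\operatorname{ch}(E)$ is $-D^2$ in degree $2$, and in degree $3$ it is $-D\operatorname{ch}_2+\operatorname{ch}_2D=0$. As the degree-one part of the Todd class is $-\frac12K_X$, the Hirzebruch--Riemann--Roch theorem gives $1=\chi(E,E)=\int(-D^2)(-\tfrac12K_X)$, that is,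
\begin{equation}\label{eq:RR}
D^2\cdot K_X=2 .
\end{equation}
(This computation uses only that $E$ is exceptional of rank $0$.)

Since $q(X)\ge1$, the map $\mathrm{alb}_X$ is nonconstant. Let $H$ be a very ample divisor on $\operatorname{Alb}(X)$ that does not contain the image of $\mathrm{alb}_X$, and let $\theta=\mathrm{alb}_X^*H$. Then $\theta$ is nef, and it is a nonzero effective divisor, because $H$ meets the positive-dimensional image. By Lemma~\ref{lem:contracted} the pull-back of the line bundle $\mathcal O_X(\theta)$ to each $\tilde S$ is trivial. Hence $\theta\cdot D\cdot L=0$ for every divisor class $L$.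

We claim that $D^2\cdot L\le0$ for every ample $L$. Let $Z\in|mL|$ be a smooth connected surface, $m\gg0$, and put $\vartheta=\theta|_Z$, $\delta=D|_Z$. Then $\vartheta$ is nef, so $\vartheta^2\ge0$. Further, $\vartheta\cdot L|_Z=m\,\theta\cdot L^2>0$, so $\vartheta$ is not numerically trivial; and $\vartheta\cdot\delta=m\,\theta\cdot D\cdot L=0$. If $\delta^2>0$, then by the Hodge index theorem the intersection form on $\delta^\perp$ is negative definite modulo numerical equivalence, and $\vartheta\in\delta^\perp$ with $\vartheta^2\ge0$ would be numerically trivial, a contradiction. So $m\,D^2\cdot L=\delta^2\le0$.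

Now let $A$ be an ample divisor. Since $K_X$ is nef, $L=NK_X+A$ is ample for all $N\ge1$. So $D^2\cdot(NK_X+A)\le0$; dividing by $N$ and letting $N\to\infty$ we get $D^2\cdot K_X\le0$. This contradicts \eqref{eq:RR}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Huybrechts} D.~Huybrechts, \emph{Fourier--Mukai Transforms in Algebraic Geometry}.
\bibitem{Lin} Xun Lin, \emph{On nonexistence of semi-orthogonal decompositions in algebraic geometry}, arXiv:2107.09564 (2021).
\end{thebibliography}

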